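\title{Finite integrability of abelian $p$-groups and the Ulm--Kaplansky invariants}

\begin{abstract}
A group is finitely integrable if it is isomorphic to the derived group $H'$ of a group $H$ with $H/H'$ finite. We show that finite integrability of a reduced abelian $p$-group is not determined by its Ulm--Kaplansky invariants. For odd $p$ every abelian $p$-group is finitely integrable. For $p=2$ we characterize the finitely integrable reduced groups by fixed-point-free actions of groups of odd order, and we show that every unbounded reduced $2$-group has the same invariants as a reduced $2$-group that is not finitely integrable. We also give three conditions on the invariants that are necessary for finite integrability, and sufficient for countable groups and for direct sums of cyclic groups.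
\end{abstract}

\section{Introduction}

An \emph{integral} of a group $G$ is a group $H$ whose derived group $H'$ is isomorphic to $G$. Every abelian group $G$ has an integral, for instance the wreath product in Lemma~\ref{lem:closure}(c), but there the index of $G$ is $2|G|$. We call $G$ \emph{finitely integrable} if $G\cong H'$ for some group $H$ with $H/H'$ finite. If $G=H'$ is abelian, then $H/H'$ acts on $G$ by conjugation, so finite integrability asks, roughly, for a finite abelian group of automorphisms that moves almost all of $G$.

Let $p$ be a prime. Throughout, a \emph{$p$-group} is an abelian group, written additively, whose elements have $p$-power order. It is \emph{reduced} if it has no nonzero divisible subgroup, and \emph{bounded} if $p^kG=0$ for some $k$. Put $p^0G=G$, $p^{\sigma+1}G=p(p^\sigma G)$, and $p^\lambda G=\bigcap_{\sigma<\lambda}p^\sigma G$ for limit ordinals $\lambda$. The group $G$ is \emph{separable} if $p^\omega G=0$; a separable group is reduced, since a divisible subgroup lies in $p^\omega G$. With $A[m]=\{x\in A: mx=0\}$, the \emph{Ulm--Kaplansky invariants} of $G$ are the cardinals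
\[
f_\sigma(G)=\dim_{\mathbb F_p}U_\sigma(G),\qquad U_\sigma(G)=(p^\sigma G)[p]\,/\,(p^{\sigma+1}G)[p],
\]
one for each ordinal $\sigma$. The function $\sigma\mapsto f_\sigma(G)$ is the \emph{Ulm--Kaplansky function} of $G$. The invariants are additive on direct sums, because $p^\sigma$ can be computed in each summand. For $G=\mathbb Z/p^k$ the group $(p^nG)[p]$ has order $p$ for $n<k$ and is zero for $n\ge k$, so $f_{k-1}=1$ is the only nonzero invariant. Hence, for a direct sum of cyclic $p$-groups, $f_n$ counts the summands of order $p^{n+1}$, and $f_\sigma=0$ for $\sigma\ge\omega$. By Ulm's theorem \cite[Ch.~XII]{FuchsII}, countable reduced $p$-groups with the same invariants are isomorphic. So for countable reduced groups, and for direct sums of cyclic groups, every group-theoretic property is decided by the invariants. The following question was posed in \cite{ACCMQ}.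

\begin{quote}
Let $G_1,G_2$ be reduced $p$-groups of arbitrary cardinality with $f_\sigma(G_1)=f_\sigma(G_2)$ for every ordinal $\sigma$. Is $G_1$ finitely integrable if and only if $G_2$ is?
\end{quote}

The first examples suggest the answer yes. Let $A=\bigoplus_{n\ge1}\mathbb Z/2^n$. Then $A^2$ and $A^3$ are finitely integrable (Lemma~\ref{lem:squares}) and $A$ is not (Example~\ref{ex:A}). The obstruction for $A$ is that the spaces $U_n(A)$ are lines over $\mathbb F_2$, and such a line has no nontrivial automorphism. Finite integrability thus looks like a condition on multiplicities, which is what the invariants record. The answer is nevertheless no, and it fails exactly at $p=2$.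

\begin{theorem}\label{thm:A}
\begin{enumerate}
\item[(a)] If $p$ is odd, every $p$-group is finitely integrable.
\item[(b)] There are separable $2$-groups $G_1,G_2$, both with $f_n=2$ for all $n<\omega$ and $f_\sigma=0$ for all $\sigma\ge\omega$, such that $G_1$ is finitely integrable and $G_2$ is not.
\end{enumerate}
\end{theorem}

All results for $p=2$ rest on a structure theorem. For a group $P$ acting on an abelian group $D$, let $D^P$ be the subgroup of elements fixed by all of $P$, and let $[D,P]$ be the subgroup generated by the elements $gx-x$ with $g\in P$, $x\in D$.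

\begin{theorem}\label{thm:B}
A reduced $2$-group $G$ is finitely integrable if and only if $G=C\oplus D$, where $C$ is finite and $D$ admits an action of a finite abelian group $P$ of odd order with $D^P=0$.
\end{theorem}

The failure in Theorem~\ref{thm:A}(b) is not special to one choice of invariants.

\begin{theorem}\label{thm:C}
If $A$ is an unbounded reduced $2$-group, there is a reduced $2$-group $G$ that is not finitely integrable and satisfies $f_\sigma(G)=f_\sigma(A)$ for all $\sigma$. Every bounded $2$-group is finitely integrable. Hence, for a reduced $2$-group $G$, all reduced $2$-groups with the invariants of $G$ are finitely integrable if and only if $G$ is bounded.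
\end{theorem}

The invariants can still obstruct finite integrability. Let $\Lambda$ be the class of ordinals that are $0$ or a limit. Every ordinal is uniquely of the form $\lambda+n$ with $\lambda\in\Lambda$ and $n<\omega$; we call $\{\lambda+n:n<\omega\}$ the \emph{block} of $\lambda$.

\begin{theorem}\label{thm:D}
Let $G$ be a reduced $2$-group and $f_\sigma=f_\sigma(G)$. If $G$ is finitely integrable, then:
\begin{enumerate}
\item[(N1)] $f_\sigma=1$ for only finitely many $\sigma$, all of them finite;
\item[(N2)] for each $\lambda\in\Lambda$: if some $f_\tau$ with $\tau\ge\lambda+\omega$ is finite and odd, then $f_{\lambda+n}\notin\{0,2,4\}$ for infinitely many $n<\omega$;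
\item[(N3)] for each $\lambda\in\Lambda$: if some $f_\tau$ with $\tau\ge\lambda+\omega$ is finite and not divisible by $3$, then $f_{\lambda+n}\notin\{0,3\}$ for infinitely many $n<\omega$.
\end{enumerate}
Conversely, if $G$ is countable, or is a direct sum of cyclic groups of any cardinality, then \textup{(N1)--(N3)} imply that $G$ is finitely integrable.
\end{theorem}

The exceptional sets come from the equation $m=2g+3h$ in nonnegative integers, which is solvable exactly when $m\ne1$. Applying this to $m-3$ and to $m-2$, an integer $m\ne1$ has a solution with $h>0$ unless $m\in\{0,2,4\}$, and one with $g>0$ unless $m\in\{0,3\}$.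

\begin{corollary}\label{cor:omega}
Let $f$ be a cardinal-valued function on the ordinals with $f_\sigma=0$ for $\sigma\ge\omega$, and consider the reduced $2$-groups with Ulm--Kaplansky function $f$. If $f_n\ne0$ for only finitely many $n$, all of them are finitely integrable. If $f_n=1$ for infinitely many $n$, none is. If $f_n\neq0$ for infinitely many $n$ and $f_n=1$ for only finitely many $n$, both kinds occur.
\end{corollary}

The negative results have one mechanism. By Theorem~\ref{thm:B}, a finitely integrable reduced $2$-group is, up to a finite summand, a group $D$ with an action of a group of odd order and no fixed points, and then no $\mathbb F_2$-space attached naturally to $D$ can be a line (Lemma~\ref{lem:norm}). The spaces $U_\sigma(D)$ are natural, and they give (N1). A separable group carries a further natural object, its defect from being complete in the $2$-adic topology, and the invariants do not control it. Section~\ref{sec:defect} uses it to prove Theorem~\ref{thm:A}(b), and Section~\ref{sec:C} extends the construction to groups that are not separable. Section~\ref{sec:D} proves Theorem~\ref{thm:D} and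 Corollary~\ref{cor:omega}.

\section{Constructing integrals of finite index}\label{sec:constr}

\begin{lemma}\label{lem:closure}
\begin{enumerate}
\item[(a)] If $G$ is finitely integrable and $N$ is a characteristic subgroup of $G$, then $G/N$ is finitely integrable.
\item[(b)] A direct sum of finitely many finitely integrable groups is finitely integrable.
\item[(c)] Every abelian group $C$ is isomorphic to $H'$ for a group $H$ with $|H:H'|=2|C|$. In particular, finite abelian groups are finitely integrable.
\item[(d)] If a finite abelian group $P$ acts on an abelian group $D$ with $[D,P]=D$, then $D$ is finitely integrable.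
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $G=H'$ with $H/G$ finite. Then $N$ is normal in $H$, and $(H/N)'=G/N$ has index $|H:G|$ in $H/N$.

(b) Use $(H_1\times H_2)'=H_1'\times H_2'$.

(c) Let $H=(C\times C)\rtimes\langle t\rangle$, where $t^2=1$ and $t$ interchanges the two factors. The commutator of $(c,d)$ and $t$ is $(d-c,c-d)$, so $H'$ contains $\Delta=\{(x,-x):x\in C\}\cong C$. The subgroup $\Delta$ is normal in $H$, and $t$ acts trivially on $(C\times C)/\Delta\cong C$, so $H/\Delta$ is abelian of cardinality $2|C|$. Hence $H'=\Delta$.

(d) Let $H=D\rtimes P$. Then $H'\subseteq D$ because $H/D\cong P$ is abelian, and $H'\supseteq[D,P]=D$.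
\end{proof}

The simplest action is inversion: $P=\langle t\rangle$, $t^2=1$, $tx=-x$, for which $[G,P]=2G$. By Lemma~\ref{lem:closure}(d), \emph{every abelian group $G$ with $2G=G$ is finitely integrable.}

\begin{proof}[Proof of Theorem~\ref{thm:A}(a)]
If $p$ is odd, a $p$-group $G$ satisfies $2G=G$.
\end{proof}

The same remark explains why reduced $2$-groups are the essential case. Recall that a divisible subgroup of an abelian group is a direct summand, and that the sum $V$ of all divisible subgroups of $G$ is divisible and characteristic; so $G=R\oplus V$ with $R$ reduced.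

\begin{proposition}\label{prop:reduction}
Let $G=R\oplus V$ be a $2$-group with maximal divisible subgroup $V$. Then $G$ is finitely integrable if and only if $R$ is. A torsion abelian group is finitely integrable if and only if its $2$-primary part is.
\end{proposition}

\begin{proof}
In both cases $G=R\oplus V$ with $V$ characteristic and $2V=V$; in the second case $R$ is the $2$-primary part and $V$ consists of the elements of odd order. If $G$ is finitely integrable, so is $R\cong G/V$ by Lemma~\ref{lem:closure}(a). Conversely, $V$ is finitely integrable by inversion, and Lemma~\ref{lem:closure}(b) applies.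
\end{proof}

From now on $p=2$. On a reduced $2$-group $G\ne0$ inversion is not enough, since $2G\ne G$, and we turn to groups $P$ of odd order. A $2$-group is a module over the ring $\mathbb Z_2$ of $2$-adic integers: if $2^kx=0$ and $\alpha\in\mathbb Z_2$, then $\alpha x=ax$ for any integer $a\equiv\alpha \pmod{2^k}$. In particular, odd integers act invertibly.

\begin{lemma}\label{lem:fpf}
Let $P$ be a finite group of odd order acting on a $2$-group $D$ with $D^P=0$. Then $\sum_{g\in P}g=0$ in $\operatorname{End}D$, and $[D,P]=D$. If $P$ is abelian, $D$ is finitely integrable.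
\end{lemma}

\begin{proof}
For $x\in D$ the element $\sum_g gx$ is fixed by $P$, so it is $0$. Therefore $|P|x=-\sum_g(gx-x)\in[D,P]$, and multiplication by $|P|$ maps $D$ onto $D$. The last claim is Lemma~\ref{lem:closure}(d).
\end{proof}

The smallest examples are $D=\mathbb F_4$ and $D=\mathbb F_8$, with $P=\mathbb F_4^\times$ of order $3$ and $P=\mathbb F_8^\times$ of order $7$ acting by multiplication. Lifting the matrices of these actions from $\mathbb F_2$ to $\mathbb Z_2$ makes them act on the square and the cube of any $2$-group.

\begin{lemma}\label{lem:squares}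
For every $2$-group $A$, the groups $A^2$ and $A^3$ are finitely integrable.
\end{lemma}

\begin{proof}
On $A^2$ let $t(x,y)=(-y,x-y)$. Then $t^2(x,y)=(y-x,-x)$, so $1+t+t^2=0$ and $t^3=1$. If $tw=w$, then $3w=(1+t+t^2)w=0$, so $w=0$. Lemma~\ref{lem:fpf} applies with $P=\langle t\rangle$.

For $A^3$ let $\Phi_7=1+x+\dots+x^6$. Modulo $2$ we have $\Phi_7\equiv(x^3+x+1)(x^3+x^2+1)$, and the two cubics are coprime, being distinct and without roots in $\mathbb F_2$. Hensel's lemma states that a factorization modulo $2$ of a monic polynomial over $\mathbb Z_2$ into coprime monic factors lifts to a factorization into monic factors over $\mathbb Z_2$. So $\Phi_7$ has a monic cubic factor $q\in\mathbb Z_2[x]$. Its companion matrix $M$ satisfies $q(M)=0$, hence $\Phi_7(M)=0$ and $M^7=1$. The matrix $M$ acts on the $\mathbb Z_2$-module $A^3$, and $Mw=w$ gives $7w=\Phi_7(M)w=0$, so $w=0$. Lemma~\ref{lem:fpf} applies with $P$ cyclic of order $7$.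
\end{proof}

\section{Basic subgroups and the invariants}\label{sec:tools}

We recall the standard facts on $2$-groups that we use. A subgroup $L$ of a $2$-group $S$ is \emph{pure} if $L\cap2^nS=2^nL$ for all $n<\omega$. We call it \emph{dense} if $S/L$ is divisible, that is, if $S=L+2^nS$ for all $n$; this is density in the $2$-adic topology, in which the subgroups $2^nS$ are the basic neighborhoods of $0$.

\medskip\noindent\emph{Divisible groups.} The Pr\"ufer group $\mathbb Z(2^\infty)$ is generated by elements $z_1,z_2,\dots$ with $z_1\neq0$, $2z_1=0$, $2z_{k+1}=z_k$; it has exactly one element of order $2$. A divisible $2$-group $V$ is a direct sum of copies of $\mathbb Z(2^\infty)$, and the number of copies is its \emph{rank} $\dim_{\mathbb F_2}V[2]$. Every abelian group $X$ has a \emph{divisible hull}: a divisible group $V\supseteq X$ in which every nonzero subgroup meets $X$ nontrivially. If $X$ is a $2$-group, this property, applied to cyclic subgroups, shows that $V$ is a $2$-group with $V[2]=X[2]$.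

\medskip\noindent\emph{Basic subgroups} (Kulikov; see \cite{FuchsI}). Every $2$-group $A$ has a \emph{basic subgroup}: a pure dense subgroup $B$ that is a direct sum of cyclic groups. A bounded pure subgroup is a direct summand. So if $B$ is bounded, then $A\cong B\oplus A/B$ with $A/B$ divisible. Thus:
\begin{equation}\label{eq:basic}
\text{if $A$ is reduced and its basic subgroup $B$ is bounded, then $A=B$.}
\end{equation}
In particular, a bounded $2$-group is a direct sum of cyclic groups.

\medskip
Transfinite induction shows that every endomorphism of $A$ maps $2^\sigma A$ into itself, so that $U_\sigma(A)$ is a module over $\operatorname{End}A$. It also shows that $2^\sigma(2^\lambda A)=2^{\lambda+\sigma}A$, so that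
\begin{equation}\label{eq:shift}
f_{\lambda+\sigma}(A)=f_\sigma(2^\lambda A).
\end{equation}
The next two lemmas say that the finite-index invariants $f_n$, $n<\omega$, do not change when we pass to a pure dense subgroup or to the quotient by $2^\omega$.

\begin{lemma}\label{lem:dense}
Let $L$ be a pure dense subgroup of a $2$-group $S$, and let $n<\omega$. Then the natural map $L/2^nL\to S/2^nS$ is an isomorphism, and $f_n(L)=f_n(S)$.
\end{lemma}

\begin{proof}
The map is injective by purity and surjective by density. For the invariants, consider the natural map $(2^nL)[2]\to U_n(S)$. Its kernel is $(2^nL)[2]\cap2^{n+1}S$, which is $(2^{n+1}L)[2]$ by purity. To see that it is onto, let $x=2^ny$ with $y\in S$ and $2x=0$. Write $y=b+2z$ with $b\in L$, $z\in S$. Then $2^{n+1}b=-2^{n+2}z\in L\cap2^{n+2}S=2^{n+2}L$, say $2^{n+1}b=2^{n+2}b'$ with $b'\in L$. Put $b_1=b-2b'$. Then $2^nb_1\in(2^nL)[2]$, and $x-2^nb_1=2^{n+1}(z+b')$ lies in $(2^{n+1}S)[2]$.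
\end{proof}

\begin{lemma}\label{lem:quot}
Let $G$ be a $2$-group and $X=2^\omega G$. Then $f_n(G)=f_n(G/X)$ for all $n<\omega$.
\end{lemma}

\begin{proof}
The natural map $U_n(G)\to U_n(G/X)$ is injective: if $x\in(2^nG)[2]$ has image in $2^{n+1}(G/X)$, then $x\in2^{n+1}G+X=2^{n+1}G$. For surjectivity, let $2^ng+X$ have order at most $2$, so $2^{n+1}g\in X\subseteq 2^{n+2}G$, say $2^{n+1}g=2^{n+2}g'$. Then $x=2^n(g-2g')$ lies in $(2^nG)[2]$. The difference of $2^ng+X$ and $x+X$ is $2^{n+1}g'+X$; it lies in $2^{n+1}(G/X)$ and has order at most $2$.
\end{proof}

Consider the following condition on a cardinal-valued function $g$ on the ordinals.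
\begin{enumerate}
\item[(Z)] For each $\lambda\in\Lambda$: if $g_\tau\ne0$ for some $\tau\ge\lambda+\omega$, then $g_{\lambda+n}\ne0$ for infinitely many $n<\omega$.
\end{enumerate}

\begin{lemma}\label{lem:gap}
Let $A$ be a reduced $2$-group.
\begin{enumerate}
\item[(a)] $A$ is bounded if and only if $f_n(A)\neq0$ for only finitely many $n<\omega$.
\item[(b)] The Ulm--Kaplansky function of $A$ satisfies \textup{(Z)}.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $B$ be a basic subgroup. By \eqref{eq:basic}, $A$ is bounded if and only if $B$ is. By Lemma~\ref{lem:dense}, $f_n(A)=f_n(B)$ is the number of summands of order $2^{n+1}$ in $B$.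

(b) If $f_\tau(A)\ne0$ with $\tau\ge\lambda+\omega$, then $2^\omega(2^\lambda A)=2^{\lambda+\omega}A\supseteq2^\tau A\neq0$. So the reduced group $2^\lambda A$ is unbounded; apply (a) to it and use \eqref{eq:shift}.
\end{proof}

For countable groups (Z) is the only restriction. In terms of the invariants, \emph{Zippin's theorem} \cite[Ch.~XII]{FuchsII} says: a function $g$ on the ordinals with values in $\{0,1,2,\dots,\aleph_0\}$ that vanishes from some countable ordinal on is the Ulm--Kaplansky function of a countable reduced $2$-group if and only if it satisfies (Z).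

\section{Finitely integrable reduced $2$-groups}\label{sec:B}

Theorem~\ref{thm:B} says that the elements of $2$-power order in $H/H'$ account only for a finite part of $G$. Inversion shows why: if $[E,\langle t\rangle]=2E$ has finite index in a reduced group $E$, then $E/2E$ is finite, and this forces $E$ to be finite. A general finite $2$-group $S$ acts nilpotently modulo $2$, and the conclusion is the same.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $G=C\oplus D$ as in the statement, then $C$ and $D$ are finitely integrable by Lemmas~\ref{lem:closure}(c) and~\ref{lem:fpf}, and so is $G$ by Lemma~\ref{lem:closure}(b).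

Conversely, let $G=H'$ with $Q=H/G$ finite. The group $Q$ is abelian, and it acts on $G$ by conjugation because $G$ is abelian.

\emph{Step 1: $G/[G,Q]$ is finite.} The subgroup $[G,Q]$ is $Q$-invariant, hence normal in $H$. In $\bar H=H/[G,Q]$ the subgroup $\bar G=G/[G,Q]$ is central and equals $\bar H'$. Since $\bar G$ is central, a commutator $[h,k]$ in $\bar H$ depends only on the cosets of $h$ and $k$ modulo $\bar G$, so there are at most $|Q|^2$ commutators. They generate $\bar G$, and a finitely generated torsion abelian group is finite.

\emph{Step 2: splitting off the fixed points of the odd part.} Write $Q=P\times S$ with $|P|$ odd and $|S|$ a power of $2$. The endomorphism $e=|P|^{-1}\sum_{g\in P}g$ of $G$ maps $G$ into $G^P$ and is the identity on $G^P$; so it is idempotent with image $G^P$. It commutes with $Q$ because $Q$ is abelian. Put $E=eG=G^P$ and $D=(1-e)G$. Both are $Q$-invariant, $G=E\oplus D$, and $D^P=D\cap E=0$. It remains to show that $E$ is finite; then $C=E$ works.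

\emph{Step 3: $E/2E$ is finite.} We have $[G,Q]=[E,Q]\oplus[D,Q]$, and $[E,Q]=[E,S]$ because $P$ acts trivially on $E$. By Step 1, $E/[E,S]$ is finite. Let $M=E/2E$, a module over the commutative ring $\mathbb F_2[S]$, and let $I$ be the augmentation ideal, spanned by the elements $s-1$. Since $(s-1)^{|S|}=s^{|S|}-1=0$ in characteristic $2$, the ideal $I$ is generated by finitely many nilpotent elements, so $I^k=0$ for some $k$. The quotient $M/IM=E/(2E+[E,S])$ is finite, so $M=F+IM$ for a finite subspace $F$. Substituting this equation into itself gives $M=F+IF+\dots+I^{k-1}F$. Each $I^jF$ is finite, being spanned by the finitely many products of an element of $I^j$ and an element of $F$.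

\emph{Step 4: $E$ is finite.} Let $B$ be a basic subgroup of $E$. By Lemma~\ref{lem:dense}, $B/2B\cong E/2E$ is finite, so $B$ has finitely many cyclic summands and is finite. Since $E$ is reduced, $E=B$ by \eqref{eq:basic}.
\end{proof}

\begin{remark}
That $G$ is reduced is used only in Step 4, and the theorem fails without it. The group $\mathbb Z(2^\infty)$ is finitely integrable by inversion. A finite summand of it is divisible, hence zero, and every automorphism fixes its element of order $2$; so it has no decomposition as in Theorem~\ref{thm:B}.
\end{remark}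

The absence of fixed points passes from $D$ to every $\mathbb F_2$-space on which the endomorphism ring of $D$ acts.

\begin{lemma}\label{lem:norm}
Let $P$ be a finite group of odd order acting on a $2$-group $D$ with $D^P=0$, and let $W$ be an $\mathbb F_2$-vector space that is a unital module over the ring $\operatorname{End}D$. Then $W^P=0$. In particular, $\dim W\neq1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fpf}, $\nu=\sum_{g\in P}g$ is zero in $\operatorname{End}D$. If $w\in W^P$, then $0=\nu w=|P|w=w$. If $\dim W=1$, each $g\in P$ acts as an automorphism of a group of order $2$, hence trivially, and $W^P=W\neq0$.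
\end{proof}

\begin{example}\label{ex:A}
The group $A=\bigoplus_{n\ge1}\mathbb Z/2^n$ is not finitely integrable. Otherwise $A=C\oplus D$ as in Theorem~\ref{thm:B}. If $2^nC=0$, then $f_n(C)=0$, so $f_n(D)=f_n(A)=1$, and $W=U_n(D)$ contradicts Lemma~\ref{lem:norm}.
\end{example}

\section{The completion defect}\label{sec:defect}

For a group with $f_n=2$ for all $n$, the spaces $U_n$ give no obstruction, and we need another natural line. By Lemma~\ref{lem:dense}, all separable groups with the same basic subgroup $B$ have the same invariants. We first enlarge $B$ to a separable group $\bar B$ in which $B$ is pure and dense, and then look for a group between $B$ and $\bar B$ that differs from $\bar B$ by a single copy of $\mathbb Z(2^\infty)$.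

\subsection*{The torsion completion}
Let $B=\bigoplus_{m\ge1}B_m$, with $B_m$ a direct sum of copies of $\mathbb Z/2^m$, and let $\bar B$ be the torsion subgroup of $\prod_mB_m$. Its elements are the families $x=(x_m)$ with $2^kx=0$ for some $k$.

\begin{lemma}\label{lem:bar}
\begin{enumerate}
\item[(a)] If $x\in\bar B$, $2^kx=0$ and $N\ge k$, then $x-\sum_{m\le N}x_m\in2^{N+1-k}\bar B$.
\item[(b)] $\bar B$ is separable, and $B$ is pure and dense in $\bar B$.
\item[(c)] If $B$ is unbounded, the divisible group $\bar B/B$ has infinite rank.
\end{enumerate}
\end{lemma}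

\begin{proof}
(a) For $m>k$ we have $B_m[2^k]=2^{m-k}B_m$, so $x_m=2^{m-k}y_m$ with $y_m\in B_m$. Put $z_m=2^{m-N-1}y_m$ for $m>N$ and $z_m=0$ for $m\le N$. Then $2^{N+1}z_m=2^my_m=0$, so $z=(z_m)\in\bar B$, and $2^{N+1-k}z$ has coordinates $x_m$ for $m>N$ and $0$ for $m\le N$.

(b) The $m$-th coordinate of an element of $2^\omega\bar B$ lies in $2^mB_m=0$. If $b\in B$ equals $2^ny$ with $y\in\bar B$, then $b=2^ny'$, where $y'\in B$ agrees with $y$ on the finite support of $b$ and is zero elsewhere. Density follows from (a) with $N$ large.

(c) Partition the infinite set $\{m:B_m\ne0\}$ into infinitely many infinite sets $I_1,I_2,\dots$, and choose $x^{(j)}\in\bar B[2]$ with support exactly $I_j$. A sum of finitely many distinct $x^{(j)}$ has infinite support unless it is empty, so the cosets $x^{(j)}+B$ are linearly independent in $(\bar B/B)[2]$.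
\end{proof}

\begin{proposition}\label{prop:K}
Let $B$ be unbounded, let $r$ be the rank of $\bar B/B$, let $Z\cong\mathbb Z(2^\infty)$ be a subgroup of $\bar B/B$, and write $\bar B/B=Z\oplus K/B$ with $B\subseteq K\subseteq\bar B$. Then $K$ is separable, $K$ is pure and dense in $\bar B$ with $\bar B/K\cong\mathbb Z(2^\infty)$, the subgroup $B$ is pure in $K$ with $K/B$ divisible of rank $r$, and $f_\sigma(K)=f_\sigma(B)$ for all $\sigma$.
\end{proposition}

Such $Z$ and $K$ exist, because $\bar B/B$ is a nonzero divisible $2$-group and divisible subgroups are summands.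

\begin{proof}
$K$ is separable as a subgroup of $\bar B$, and $\bar B/K\cong Z$. The group $K/B$ is a quotient of $\bar B/B$, hence divisible, and its rank $r'$ satisfies $1+r'=r$; as $r$ is infinite, $r'=r$. For purity of $K$, let $y\in\bar B$ with $2^ny\in K$. Write $y+B=z+(k+B)$ with $z\in Z$, $k\in K$. Since $2^n(y+B)\in K/B$, we get $2^nz=0$, that is, $2^n(y-k)\in B$. By purity of $B$ in $\bar B$ there is $b\in B$ with $2^n(y-k)=2^nb$, so $2^ny=2^n(k+b)\in2^nK$. Next, $B\cap2^nK\subseteq B\cap2^n\bar B=2^nB$, so $B$ is pure in $K$. Lemma~\ref{lem:dense} gives $f_n(K)=f_n(B)$ for $n<\omega$, and the invariants with $\sigma\ge\omega$ vanish for both separable groups.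
\end{proof}

\begin{example}\label{ex:K}
Let $B_m=(\mathbb Z/2^m)^2$ and $a_m=(1,0)\in B_m$. Let $z_k\in\prod_mB_m$ have coordinates $2^{m-k}a_m$ for $m\ge k$ and $0$ for $m<k$. Then $2^kz_k=0$, so $z_k\in\bar B$; moreover $2z_{k+1}=z_k-a_k$, and $z_1\notin B$ because all its coordinates $2^{m-1}a_m$ are nonzero. So the cosets $z_k+B$ generate a subgroup $Z\cong\mathbb Z(2^\infty)$ of $\bar B/B$. Take $K$ as in Proposition~\ref{prop:K}; then $z_1+K$ is the element of order $2$ of $\bar B/K$.

The automorphism $t(x,y)=(-y,x-y)$ of Lemma~\ref{lem:squares}, applied in each $B_m$, makes $B$ finitely integrable, and it acts on $\bar B$ with $1+t+t^2=0$. It does not preserve $K$, whichever complement $K/B$ is chosen. Otherwise $t$ would induce an automorphism of $\bar B/K$, which must fix $z_1+K$, and then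
\[
0=z_1+tz_1+t^2z_1\equiv3z_1=z_1\pmod K,
\]
although $z_1\notin K$.
\end{example}

This excludes one action. An arbitrary action as in Theorem~\ref{thm:B} is given only on a summand $D$ of $K$ and need not respect $B$. To run the same argument we must recover $\bar B/K$ from $K$ alone, in a way that is compatible with endomorphisms and direct sums.

\subsection*{The functor $\mathcal Q$}
For a separable $2$-group $K$ let $\hat K=\varprojlim K/2^nK$, the group of sequences $(x^{(n)}+2^nK)_n$ with $x^{(n+1)}-x^{(n)}\in2^nK$, and let $T(\hat K)$ be its torsion subgroup. The map $x\mapsto(x+2^nK)_n$ has kernel $2^\omega K=0$, so it identifies $K$ with a subgroup of $T(\hat K)$. The \emph{completion defect} of $K$ is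
\[
\mathcal Q(K)=T(\hat K)/K .
\]
A homomorphism $\varphi:K\to K'$ maps $2^nK$ into $2^nK'$. It therefore induces a homomorphism $\hat K\to\hat K'$ that extends $\varphi$ and preserves torsion, and hence a homomorphism $\mathcal Q(\varphi):\mathcal Q(K)\to\mathcal Q(K')$. Since $\varphi$ acts on sequences term by term, $\mathcal Q$ respects sums, composites and identities. So $\mathcal Q(K)$ and $\mathcal Q(K)[2]$ are unital modules over $\operatorname{End}K$. Each step of the construction can be carried out in the summands of $C\oplus D$, so $\mathcal Q(C\oplus D)\cong\mathcal Q(C)\oplus\mathcal Q(D)$. If $C$ is finite, then $2^nC=0$ for large $n$, so $\hat C=C$ and $\mathcal Q(C)=0$.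

\begin{proposition}\label{prop:notfi}
A separable $2$-group $K$ with $\mathcal Q(K)\cong\mathbb Z(2^\infty)$ is not finitely integrable.
\end{proposition}

\begin{proof}
Otherwise $K=C\oplus D$ as in Theorem~\ref{thm:B}. Then $\mathcal Q(D)\cong\mathcal Q(C)\oplus\mathcal Q(D)\cong\mathcal Q(K)\cong\mathbb Z(2^\infty)$, and $W=\mathcal Q(D)[2]$ has dimension $1$, contrary to Lemma~\ref{lem:norm}.
\end{proof}

It remains to compute $\mathcal Q$.

\begin{lemma}\label{lem:Q}
\begin{enumerate}
\item[(a)] If $L$ is a pure dense subgroup of a separable $2$-group $S$, there is an exact sequence $0\to S/L\to\mathcal Q(L)\to\mathcal Q(S)\to0$.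
\item[(b)] $\mathcal Q(\bar B)=0$.
\item[(c)] If $L$ is a pure dense subgroup of $\bar B$, then $\mathcal Q(L)\cong\bar B/L$. In particular, $\mathcal Q(B)\cong\bar B/B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:dense} the inclusion induces an isomorphism $\hat L\to\hat S$. It identifies $T(\hat L)$ and $T(\hat S)$ with one group $T$ in which $L\subseteq S\subseteq T$, and the sequence is $0\to S/L\to T/L\to T/S\to0$.

(b) Let $\xi=(x^{(n)}+2^n\bar B)_n$ be a torsion element of the completion of $\bar B$. Odd integers act injectively on the completion, so $2^k\xi=0$ for some $k$; that is, $2^kx^{(n)}\in2^n\bar B$ for all $n$. Fix $m$. For $n\ge m$ we have $2^nB_m=0$, so the $m$-th coordinate $x_m^{(n)}$ is an element $b_m$ independent of $n\ge m$, and $2^kb_m=0$. Thus $b=(b_m)\in\bar B$. We show that $b$ maps to $\xi$. Fix $n$ and let $y=b-x^{(n)}\in\bar B$. For each $m$, taking $n'\ge\max(m,n)$ gives $y_m=x_m^{(n')}-x^{(n)}_m\in2^nB_m$. So $\sum_{m\le N}y_m\in2^nB$ for every $N$, and $y-\sum_{m\le N}y_m\in2^n\bar B$ for large $N$ by Lemma~\ref{lem:bar}(a). Hence $b\equiv x^{(n)}\pmod{2^n\bar B}$.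

(c) Apply (a) with $S=\bar B$, and (b).
\end{proof}

\begin{corollary}\label{cor:K}
The group $K$ of Proposition~\ref{prop:K} is not finitely integrable.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:Q}(c), $\mathcal Q(K)\cong\bar B/K\cong\mathbb Z(2^\infty)$. Apply Proposition~\ref{prop:notfi}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(b)]
Let $G_1=B=\bigoplus_{m\ge1}(\mathbb Z/2^m)^2$, and let $G_2=K$ be as in Proposition~\ref{prop:K}. Both are separable with $f_n=2$ for $n<\omega$ and $f_\sigma=0$ for $\sigma\ge\omega$. The group $G_1$ is a square, so it is finitely integrable by Lemma~\ref{lem:squares}, and $G_2$ is not by Corollary~\ref{cor:K}.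
\end{proof}

The group $G_2$ is uncountable, since otherwise Ulm's theorem would give $G_2\cong G_1$.

\section{Prescribing all the invariants}\label{sec:C}

Let $A$ be an unbounded reduced $2$-group, $B$ a basic subgroup and $X=2^\omega A$. The group $K$ built from $B$ has the invariants $f_n(A)$ for $n<\omega$, and $X$ carries the others by \eqref{eq:shift}. We want an extension $G$ of $X$ by $K$ with $2^\omega G=X$. The direct sum $K\oplus X$ does not work when $X\ne0$, since $2^\omega(K\oplus X)=2^\omega X$. The elements of $X$ must become divisible by every $2^n$ in $G$. They are so divisible in the divisible hull $V$ of $X$, so we pull the extension $0\to X\to V\to V/X\to0$ back along a map $K\to V/X$. For this $K/B$ must be large enough to map onto $V/X$, and here we use that $X$ already occurs as $2^\omega A$ for a group with basic subgroup $B$.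

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Bounded groups.} A bounded $2$-group is a direct sum of $\kappa_n$ copies of $\mathbb Z/2^{n+1}$ for $n<k$. The summands with $\kappa_n$ finite form a finite group. The others form a square, because $\kappa_n=\kappa_n+\kappa_n$ for infinite $\kappa_n$. So the group is finitely integrable by Lemmas~\ref{lem:closure} and~\ref{lem:squares}.

\emph{Unbounded groups.} Let $A,B,X,V$ be as above. By \eqref{eq:basic}, $B$ is unbounded. Let $r$ be the rank of $\bar B/B$, and let $K$ be as in Proposition~\ref{prop:K}.

\emph{Step 1: $\dim_{\mathbb F_2}X/2X\le r$.} By purity, $B\cap X\subseteq\bigcap_n2^nB=0$. The group $S=A/X$ is separable, because $2^nS=2^nA/X$. Let $N=(B+X)/X\cong B$. It is pure in $S$: if $2^na=b+x$ with $a\in A$, $b\in B$, $x\in X$, write $x=2^na'$ with $a'\in A$; then $b=2^n(a-a')\in B\cap2^nA=2^nB$. It is dense in $S$, because $S/N=A/(B+X)$ is a quotient of $A/B$. By Lemma~\ref{lem:Q}, $S/N$ embeds in $\mathcal Q(N)\cong\mathcal Q(B)\cong\bar B/B$, so $\dim(S/N)[2]\le r$. Define $\delta:(S/N)[2]\to X/2X$ as follows: if $2a\in B+X$, write $2a=b+x$, with $x\in X$ unique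 because $B\cap X=0$, and send the coset of $a$ to $x+2X$. Replacing $a$ by $a+b_0+x_0$ replaces $x$ by $x+2x_0$, so $\delta$ is a well-defined homomorphism. It is onto, since every $x\in X\subseteq2A$ has the form $x=2a$.

\emph{Step 2: $V/X$ is divisible of rank at most $r$.} It is a quotient of $V$, hence a divisible $2$-group. The map $(V/X)[2]\to X/2X$, $v+X\mapsto2v+2X$, is injective: if $2v=2x$ with $x\in X$, then $v-x\in V[2]=X[2]$, so $v\in X$. Now use Step 1.

\emph{Step 3: a homomorphism $\varphi:K\to V/X$ with $\varphi(K[2^n])=(V/X)[2^n]$ for all $n$.} The groups $K/B$ and $V/X$ are direct sums of $r$ and of at most $r$ copies of $\mathbb Z(2^\infty)$, so there are homomorphisms $\pi:K/B\to V/X$ and $\iota:V/X\to K/B$ with $\pi\iota=1$. Let $\varphi(k)=\pi(k+B)$. Given $w\in(V/X)[2^n]$, write $\iota(w)=k+B$. Then $2^nk\in B\cap2^nK=2^nB$, say $2^nk=2^nb$. So $k-b\in K[2^n]$ and $\varphi(k-b)=w$.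

\emph{Step 4: the group $G$.} Let
\[
G=\{(k,v)\in K\oplus V:\varphi(k)=v+X\},
\]
a $2$-group. The projection $G\to K$ is onto with kernel $X_0=0\oplus X\cong X$. We claim that $2^\omega G=X_0$. Let $x\in X$ and $n<\omega$. Choose $d\in V$ with $2^nd=x$. Then $d+X\in(V/X)[2^n]$, so Step 3 gives $k\in K[2^n]$ with $\varphi(k)=d+X$. Now $(k,d)\in G$, and $2^n(k,d)=(0,x)$ because $2^nk=0$; this is why Step 3 controls orders. Thus $X_0\subseteq2^\omega G$. Conversely, $2^\omega G$ projects into $2^\omega K=0$. So $2^\omega G=X_0$ and $G/2^\omega G\cong K$.

The group $G$ is reduced: a divisible subgroup lies in $2^\omega G\cong X$, which is a subgroup of the reduced group $A$. By \eqref{eq:shift}, $f_{\omega+\sigma}(G)=f_\sigma(X)=f_{\omega+\sigma}(A)$ for all $\sigma$. For $n<\omega$, Lemma~\ref{lem:quot}, Proposition~\ref{prop:K} and Lemma~\ref{lem:dense} give $f_n(G)=f_n(K)=f_n(B)=f_n(A)$. Finally, $2^\omega G$ is characteristic, so if $G$ were finitely integrable, then $K$ would be too by Lemma~\ref{lem:closure}(a), contrary to Corollary~\ref{cor:K}.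

\emph{The last assertion.} If $G$ is bounded, every reduced $2$-group with the invariants of $G$ is bounded by Lemma~\ref{lem:gap}(a), hence finitely integrable. If $G$ is unbounded, the construction above with $A=G$ gives a group with the same invariants that is not.
\end{proof}

\section{Conditions on the invariants}\label{sec:D}

\subsection*{Necessity}
Lemma~\ref{lem:norm} shows only that $f_\sigma(D)\ne1$. To relate invariants in different blocks we split $D$ into summands on which the invariants are multiples of a fixed degree, and apply (Z) to each summand separately.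

\begin{lemma}\label{lem:decomp}
Let $P$ be a finite abelian group of odd order acting on a $2$-group $D$ with $D^P=0$. Then $D=D_1\oplus\dots\oplus D_s$, and there are integers $d_i\ge2$ and cardinals $g_i(\sigma)$ with $f_\sigma(D_i)=d_i\,g_i(\sigma)$ for all $i$ and $\sigma$.
\end{lemma}

\begin{proof}
By Maschke's theorem the finite commutative ring $\mathbb F_2[P]$ is semisimple, so $\mathbb F_2[P]=F_0\times F_1\times\dots\times F_s$ with finite fields $F_i=e_i\mathbb F_2[P]$, where the $e_i$ are orthogonal idempotents with sum $1$. Let $F_0=\mathbb F_2$ be the factor given by the augmentation map, which sends every $g$ to $1$; its idempotent is $e_0=\sum_gg$. For $i\ge1$ the projection onto $F_i$ has a kernel different from the augmentation ideal, so some $g$ maps to an element of $F_i^\times$ other than $1$. Hence $d_i=[F_i:\mathbb F_2]\ge2$.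

Since $D$ is a module over $R=\mathbb Z_2[P]$ and not over $\mathbb F_2[P]=R/2R$, we lift the idempotents. If $a\equiv b\pmod{2^jR}$ with $j\ge1$, then $a^2-b^2=(a-b)(a-b+2b)\in2^{j+1}R$. Let $a\in R$ lift an idempotent $e$ of $R/2R$. From $a^2\equiv a\pmod{2R}$ we get $a^{2^{j+1}}\equiv a^{2^j}\pmod{2^{j+1}R}$, so $\varepsilon=\lim a^{2^j}$ exists in the $2$-adically complete ring $R$, lifts $e$, and satisfies $\varepsilon^2=\varepsilon$. The lift is unique: if $\varepsilon\equiv\varepsilon'\pmod{2R}$ are idempotent, then $\varepsilon=\varepsilon^{2^j}\equiv\varepsilon'^{\,2^j}=\varepsilon'\pmod{2^{j+1}R}$ for all $j$. Let $\varepsilon_i$ lift $e_i$. For $i\ne j$ the idempotent $\varepsilon_i\varepsilon_j$ lifts $0$, so it is $0$; then $\sum_i\varepsilon_i$ is an idempotent lifting $1$, so it is $1$; and $\varepsilon_0=|P|^{-1}\sum_gg$, which kills $D$ by Lemma~\ref{lem:fpf}.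

Thus $D=\bigoplus_{i\ge1}D_i$ with $R$-submodules $D_i=\varepsilon_iD$. The space $U_\sigma(D_i)$ is an $R$-module killed by $2$ on which $\varepsilon_i$ acts as the identity, so it is a vector space over $F_i$. Let $g_i(\sigma)$ be its dimension over $F_i$.
\end{proof}

\begin{example}\label{ex:indep}
By Zippin's theorem there is a countable reduced $2$-group with $f_n=2$ for $n<\omega$, $f_\omega=3$, and all other invariants $0$. No invariant equals $1$. Yet no reduced $2$-group $G$ with these invariants, of any cardinality, is finitely integrable. Suppose $G=C\oplus D_1\oplus\dots\oplus D_s$ as in Theorem~\ref{thm:B} and Lemma~\ref{lem:decomp}. From $3=f_\omega=\sum_id_ig_i(\omega)$ with all $d_i\ge2$ we get an $i$ with $d_i=3$ and $g_i(\omega)=1$. By (Z) for $D_i$, some $f_n(D_i)$ with $n<\omega$ is nonzero, hence at least $3$, while $f_n(G)=2$.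

These invariants satisfy (N1) and (N3) and violate (N2) at $\lambda=0$. The function with $f_n=3$ for $n<\omega$, $f_\omega=2$ and all other values $0$ violates only (N3), and the group of Example~\ref{ex:A} violates only (N1). So none of the three conditions follows from the other two.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:D}: necessity]
Let $G=C\oplus D$ as in Theorem~\ref{thm:B}, and decompose $D$ by Lemma~\ref{lem:decomp}. Then
\[
f_\sigma=f_\sigma(C)+\sum_{i=1}^sd_i\,g_i(\sigma),\qquad d_i\ge2,
\]
and $f_\sigma(C)=0$ outside a finite set $\Sigma$ of finite ordinals. For $\sigma\notin\Sigma$ the right side is $0$ or at least $2$, which proves (N1). We also note: if $\sigma\notin\Sigma$ and $g_i(\sigma)\ne0$, then $f_\sigma$ is infinite or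
\begin{equation}\label{eq:rest}
f_\sigma=d_i+\rho\quad\text{with an integer } \rho\ge0,\ \rho\ne1,
\end{equation}
because $\rho$ is a possibly empty sum of terms $d_j\ge2$.

For (N2) and (N3), let $\tau\ge\lambda+\omega$ with $f_\tau$ finite. Then $\tau\notin\Sigma$, so $f_\tau=\sum_id_ig_i(\tau)$ with all terms finite.

(N2) If $f_\tau$ is odd, some term $d_ig_i(\tau)$ is odd, so $d_i\ge3$ is odd and $g_i(\tau)\ne0$. By Lemma~\ref{lem:gap}(b) for $D_i$, there are infinitely many $n$ with $g_i(\lambda+n)\ne0$, and all but finitely many of them have $\lambda+n\notin\Sigma$. For these, $f_{\lambda+n}\ge3$, and $f_{\lambda+n}=4$ would need $d_i=3$ and $\rho=1$ in \eqref{eq:rest}.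

(N3) If $3\nmid f_\tau$, some term $d_ig_i(\tau)$ is not divisible by $3$, so $3\nmid d_i$ and $g_i(\tau)\neq0$. Again there are infinitely many $n$ with $g_i(\lambda+n)\ne0$ and $\lambda+n\notin\Sigma$. For these, $f_{\lambda+n}\ge2$, and $f_{\lambda+n}=3$ would need $(d_i,\rho)=(3,0)$ or $(2,1)$; both are excluded.
\end{proof}

\subsection*{Sufficiency}
In both cases we show that $G\cong C\oplus A_g^2\oplus A_h^3$ with $C$ finite; such a group is finitely integrable by Lemmas~\ref{lem:closure} and~\ref{lem:squares}. Let $c_\sigma=1$ if $f_\sigma=1$ and $c_\sigma=0$ otherwise. By (N1), $c$ is the Ulm--Kaplansky function of the finite group $C=\bigoplus_{f_n=1}\mathbb Z/2^{n+1}$. Let $f^\circ_\sigma=0$ if $f_\sigma=1$ and $f^\circ_\sigma=f_\sigma$ otherwise, so that $f=c+f^\circ$ and $f^\circ$ never takes the value $1$. We must write $f^\circ=2g+3h$, where $g$ and $h$ are the Ulm--Kaplansky functions of suitable groups $A_g,A_h$.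

\begin{proof}[Proof of Theorem~\ref{thm:D}: direct sums of cyclic groups]
Here $f_\sigma=0$ for $\sigma\ge\omega$, and only (N1) is needed. Each $f^\circ_n$ is an integer other than $1$ or an infinite cardinal $\kappa=2\kappa$, so $f_n^\circ=2g_n+3h_n$ for suitable cardinals. Let $A_g$ and $A_h$ be the direct sums of $g_n$, respectively $h_n$, copies of $\mathbb Z/2^{n+1}$ over all $n$. Then $G$ and $C\oplus A_g^2\oplus A_h^3$ have the same number of cyclic summands of each order.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}: countable groups]
Let $G$ be countable. The values of $f$ are at most $\aleph_0$. The chain $2^\sigma G$ decreases strictly until it reaches $0$, because $G$ is reduced, so $f$ vanishes from a countable ordinal on. It suffices to find $g,h$ with $f^\circ=2g+3h$ that both satisfy (Z): Zippin's theorem then gives countable reduced groups $A_g,A_h$ with these functions, and Ulm's theorem gives $G\cong C\oplus A_g^2\oplus A_h^3$. The difficulty is that (Z) links the blocks: a nonzero value of $g$ in a later block needs infinitely many nonzero values of $g$ in every earlier block, and likewise for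 $h$.

The function $f$ satisfies (Z) by Lemma~\ref{lem:gap}(b). The functions $f$ and $f^\circ$ differ at finitely many finite ordinals. The hypotheses in (N2), (N3), (Z) concern infinite $\tau$, and the conclusions are unaffected by finitely many changes, so $f^\circ$ satisfies all three. Call $\lambda\in\Lambda$
\begin{itemize}
\item \emph{active} if $f^\circ_\tau\ne0$ for some $\tau\ge\lambda+\omega$;
\item \emph{$g$-good} if $f^\circ_{\lambda+n}\notin\{0,3\}$ for infinitely many $n$;
\item \emph{$h$-good} if $f^\circ_{\lambda+n}\notin\{0,2,4\}$ for infinitely many $n$.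
\end{itemize}
An active $\lambda$ is $g$-good or $h$-good: by (Z) infinitely many $f^\circ_{\lambda+n}$ are nonzero, and if $\lambda$ is not $g$-good, all but finitely many of these equal $3$.

The \emph{standard choice} of $(g_\sigma,h_\sigma)$ makes both entries nonzero whenever the value $m=f^\circ_\sigma$ allows it:
\[
\begin{array}{c|ccccccc}
m&0&2&3&4&\text{odd}\ge5&\text{even}\ge8&\aleph_0\\\hline
(g_\sigma,h_\sigma)&(0,0)&(1,0)&(0,1)&(2,0)&(\frac{m-3}2,1)&(\frac{m-6}2,2)&(\aleph_0,\aleph_0)
\end{array}
\]
The value $m=6$ has only the solutions $(3,0)$ and $(0,2)$; within each block we use them alternately at the places where $f^\circ$ equals $6$. Then $g_\sigma\ne0$ whenever $m\notin\{0,3,6\}$, and $h_\sigma\ne0$ whenever $m\notin\{0,2,4,6\}$. In the block of a $g$-good ordinal, either infinitely many values lie outside $\{0,3,6\}$ or infinitely many equal $6$; in both cases $g$ is nonzero infinitely often. Replacing $\{0,3,6\}$ by $\{0,2,4,6\}$ gives the same for $h$. So, wherever the standard choice is used on a whole block: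
\begin{equation}\label{eq:good}
\begin{array}{l}
\text{$g\ne0$ infinitely often in the block of a $g$-good ordinal,}\\
\text{$h\ne0$ infinitely often in the block of an $h$-good ordinal.}
\end{array}
\end{equation}

\emph{Case 1: every active ordinal is both $g$-good and $h$-good.} Use the standard choice everywhere. If $g_\tau\ne0$ or $h_\tau\ne0$ with $\tau\ge\mu+\omega$ and $\mu\in\Lambda$, then $f^\circ_\tau\neq0$, so $\mu$ is active, and \eqref{eq:good} gives (Z) for $g$ and for $h$.

Otherwise let $\lambda$ be the least active ordinal that is not both $g$-good and $h$-good. It has exactly one of the two properties. The function that cannot be supported in the block of $\lambda$ must vanish from $\lambda+\omega$ on, and (N2), (N3) make this possible.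

\emph{Case 2: $\lambda$ is $h$-good and not $g$-good.} By (N3), every finite $f^\circ_\tau$ with $\tau\ge\lambda+\omega$ is divisible by $3$. Use the standard choice below $\lambda+\omega$, and for $\tau\ge\lambda+\omega$ put $g_\tau=0$ and $h_\tau=f^\circ_\tau/3$, read as $\aleph_0$ if $f^\circ_\tau=\aleph_0$. Let $\mu\in\Lambda$ and $\tau\ge\mu+\omega$.

Suppose $g_\tau\ne0$. Then $\mu$ is active and $\mu+\omega\le\tau<\lambda+\omega$, so $\mu<\lambda$. By the minimality of $\lambda$, the ordinal $\mu$ is $g$-good, and \eqref{eq:good} applies to its block.

Suppose $h_\tau\ne0$. Then $\mu$ is active. If $\mu\le\lambda$, then $\mu$ is $h$-good, by minimality for $\mu<\lambda$ and by assumption for $\mu=\lambda$, and \eqref{eq:good} applies. If $\mu>\lambda$, then $\mu\ge\lambda+\omega$, so on the block of $\mu$ the function $h$ is nonzero exactly where $f^\circ$ is, which happens infinitely often by (Z) for $f^\circ$.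

\emph{Case 3: $\lambda$ is $g$-good and not $h$-good.} By (N2), every finite $f^\circ_\tau$ with $\tau\ge\lambda+\omega$ is even. Use the standard choice below $\lambda+\omega$, and for $\tau\ge\lambda+\omega$ put $h_\tau=0$ and $g_\tau=f^\circ_\tau/2$. The verification of (Z) in Case 2 used only \eqref{eq:good}, the choice of $\lambda$ and the supports of $g$ and $h$ from $\lambda+\omega$ on, so it applies with $g$ and $h$ interchanged.
\end{proof}

The restriction on $G$ in the converse cannot be dropped: the group $G_2$ of Theorem~\ref{thm:A}(b) satisfies (N1)--(N3).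

\begin{proof}[Proof of Corollary~\ref{cor:omega}]
If $f_n\neq0$ for only finitely many $n$, the groups are bounded by Lemma~\ref{lem:gap}(a), and Theorem~\ref{thm:C} applies. If $f_n=1$ for infinitely many $n$, then (N1) fails. In the remaining case, let $A$ be the direct sum of $f_n$ copies of $\mathbb Z/2^{n+1}$ over all $n$. It satisfies (N1), and (N2), (N3) hold because $f_\tau=0$ for $\tau\ge\omega$, so $A$ is finitely integrable by Theorem~\ref{thm:D}. It is unbounded, so Theorem~\ref{thm:C} gives a reduced group with the same invariants that is not finitely integrable.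
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACCMQ}
Jo\~ao Ara\'ujo, Peter J. Cameron, Carlo Casolo, Francesco Matucci, Claudio Quadrelli,
\emph{Integrals of groups II}, arXiv:2008.13675 (2020).

\bibitem{FuchsI}
Fuchs, \emph{Infinite Abelian Groups} I.

\bibitem{FuchsII}
Fuchs, \emph{Infinite Abelian Groups} II.

\end{thebibliography}
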